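\title{Strong and Cartesian Products of Graphs Have Comparable Treewidth}

\begin{abstract}
We prove that $\operatorname{tw}(G\boxtimes H)+1\le 4\,(\operatorname{tw}(G\mathbin{\square}H)+1)$ for all finite graphs $G$ and $H$, which answers a question of Hickingbotham and Wood in the affirmative. The main step is a statement about separators: if $S$ separates $A$ from $B$ in $G\mathbin{\square}H$, then at most $|S|$ further vertices suffice to separate the rest of $A$ from the rest of $B$ in $G\boxtimes H$. We prove this by a maximum-entropy argument, and we assemble the enlarged separators into a tree-decomposition by uncrossing minimum vertex covers. The same method gives the constant $3$ for pathwidth and the constant $3\cdot 2^{d-1}-2$ for the treewidth of products of $d$ factors. For two factors no constant smaller than $2$ is possible.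
\end{abstract}

\section{Two products and their treewidth}\label{sec:intro}

All graphs are simple, finite and undirected, with non-empty vertex sets. A \emph{tree-decomposition} of a graph $G$ is a pair $(T,\beta)$ consisting of a tree $T$ and a map $\beta\colon V(T)\to 2^{V(G)}$, whose values are called \emph{bags}, such that
\begin{itemize}
\item[(i)] for every $v\in V(G)$ the set $\{x\in V(T): v\in\beta(x)\}$ is non-empty and induces a subtree $T_v$ of $T$, and
\item[(ii)] for every edge $uv$ of $G$ some bag contains both $u$ and $v$; that is, $T_u$ and $T_v$ share a node.
\end{itemize}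
The \emph{width} of $(T,\beta)$ is $\max_{x}|\beta(x)|-1$, and the \emph{treewidth} $\operatorname{tw}(G)$ is the minimum width of a tree-decomposition of $G$. If $T$ is required to be a path, one obtains \emph{path-decompositions} and the \emph{pathwidth} $\operatorname{pw}(G)\ge\operatorname{tw}(G)$. A graph of small treewidth is one that can be cut into pieces, again and again, by small sets of vertices arranged along a tree; Section~\ref{sec:convert} makes this precise. Both parameters are monotone under taking subgraphs.

The \emph{Cartesian product} $G\mathbin{\square}H$ and the \emph{strong product} $G\boxtimes H$ both have vertex set $V(G)\times V(H)$. In $G\mathbin{\square}H$ the vertices $(g,h)$ and $(g',h')$ are adjacent if $g=g'$ and $hh'\in E(H)$, or $gg'\in E(G)$ and $h=h'$. The graph $G\boxtimes H$ has these \emph{Cartesian edges} and also the \emph{diagonal edges} $(g,h)(g',h')$ with $gg'\in E(G)$ and $hh'\in E(H)$. For paths, $P_n\mathbin{\square}P_n$ is the $n\times n$ grid, and $P_n\boxtimes P_n$ is the grid with both diagonals drawn in every square. Since $G\mathbin{\square}H\subseteq G\boxtimes H$, we have $\operatorname{tw}(G\mathbin{\square}H)\le\operatorname{tw}(G\boxtimes H)$.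 The following question of Hickingbotham and Wood, which we take from Kaul~\cite{Kaul}, asks how much the diagonal edges can cost.

\medskip
\noindent\textbf{Question.} \emph{Is there an absolute constant $c$ such that $\operatorname{tw}(G\boxtimes H)\le c\,(\operatorname{tw}(G\mathbin{\square}H)+1)$ for all graphs $G$ and $H$?}
\medskip

Two easy constructions give such a bound with a constant that depends on $H$. First, if $(T,\beta)$ is a tree-decomposition of $G$, then the bags $\beta(x)\times V(H)$ form a tree-decomposition of $G\boxtimes H$. So
\begin{equation}\label{eq:blowup}
\operatorname{tw}(G\boxtimes H)+1\le |V(H)|\,(\operatorname{tw}(G)+1),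
\end{equation}
and $\operatorname{tw}(G)\le \operatorname{tw}(G\mathbin{\square}H)$ because $G\mathbin{\square}H$ contains a copy of $G$. Second, take a tree-decomposition of $G\mathbin{\square}H$ and add to every bag containing a vertex $(g,h')$ all vertices $(g,h)$ with $hh'\in E(H)$. The subtree of $(g,h)$ grows by subtrees that meet it, so it stays connected, and the ends of a diagonal edge $(g,h)(g',h')$ now lie in any bag that contained $(g,h')$ and $(g',h')$. This multiplies the sizes of the bags by at most one more than the maximum degree of $H$.

The second construction uses little more than the fact that the ends of a diagonal edge are at distance two in $G\mathbin{\square}H$, and from that fact alone the dependence on the degree cannot be removed: joining all pairs at distance two in the star $K_{1,n}$, which has treewidth $1$, produces the complete graph $K_{n+1}$, which has treewidth $n$. This suggests testing the question on $G=H=K_{1,n}$, with center $c$ and leaves $1,\dots,n$. In $G\mathbin{\square}H$ the vertex $(i,j)$ is adjacent to $(i,c)$ and to $(c,j)$; contracting the edges $(i,j)(i,c)$ and deleting $(c,c)$ leaves $K_{n,n}$. Treewidth does not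 increase under contraction (give the new vertex the union of the two subtrees) and is at least the minimum degree, so $\operatorname{tw}(G\mathbin{\square}H)+1\ge n+1$, while \eqref{eq:blowup} gives $\operatorname{tw}(G\boxtimes H)+1\le 2(n+1)$. Large degrees in both factors have already made the Cartesian product wide, and the diagonals cost at most a factor of $2$. One is led to guess that the answer is yes, and it is.

\begin{theorem}\label{thm:main}
For all graphs $G$ and $H$,
\[
\operatorname{tw}(G\boxtimes H)+1\le 4\,\bigl(\operatorname{tw}(G\mathbin{\square}H)+1\bigr).
\]
\end{theorem}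

Thus $c=4$ works, and the two treewidths agree up to a constant factor. For $d$ factors, both products have vertex set $V(G_1)\times\dots\times V(G_d)$. Two vertices are adjacent in $G_1\mathbin{\square}\cdots\mathbin{\square}G_d$ if they differ in exactly one coordinate and are adjacent there; two distinct vertices are adjacent in $G_1\boxtimes\dots\boxtimes G_d$ if in every coordinate they are equal or adjacent. These are the graphs obtained by iterating the two-factor products.

\begin{theorem}\label{thm:more}
\leavevmode
\begin{itemize}
\item[(a)] For all graphs $G$ and $H$, $\operatorname{pw}(G\boxtimes H)+1\le 3\,(\operatorname{pw}(G\mathbin{\square}H)+1)$.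
\item[(b)] For $d\ge 2$ and all graphs $G_1,\dots,G_d$,
\[
\operatorname{tw}(G_1\boxtimes\dots\boxtimes G_d)+1\le (3\cdot 2^{d-1}-2)\,\bigl(\operatorname{tw}(G_1\mathbin{\square}\cdots\mathbin{\square}G_d)+1\bigr).
\]
\item[(c)] No constant smaller than $2$ can replace $4$ in Theorem~\ref{thm:main} or $3$ in part~(a).
\end{itemize}
\end{theorem}

So the best constant lies in $[2,4]$ for treewidth and in $[2,3]$ for pathwidth. We do not determine it exactly.

The proof has two independent parts. Sections~\ref{sec:sep} and~\ref{sec:entropy} concern a single separator of $G\mathbin{\square}H$ and show that it extends to a separator of $G\boxtimes H$ of at most twice the size; this is the only place where the product structure is used. Section~\ref{sec:convert} concerns an arbitrary pair of graphs $\Gamma\subseteq\Gamma'$ and shows how such extensions, one for each edge of the tree, can be chosen compatibly, so that a tree-decomposition of $\Gamma$ becomes one of $\Gamma'$. Section~\ref{sec:upper} combines the two parts, and Section~\ref{sec:lower} proves the lower bound.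

\section{Diagonal edges across a separator}\label{sec:sep}

A \emph{separation} of a graph $\Gamma$ is a triple $(A,S,B)$ of pairwise disjoint sets with union $V(\Gamma)$, some possibly empty, such that no edge of $\Gamma$ joins $A$ to $B$. A \emph{matching} is a set of pairwise disjoint edges, and a \emph{vertex cover} is a set of vertices meeting every edge. K\"onig's theorem states that in a bipartite graph the maximum size of a matching equals the minimum size of a vertex cover.

Let $(A,S,B)$ be a separation of $G\mathbin{\square}H$, and let $D$ be the bipartite graph, with parts $A$ and $B$, formed by all edges of $G\boxtimes H$ between $A$ and $B$. For $C\subseteq A\cup B$, the triple $(A\setminus C,\,S\cup C,\,B\setminus C)$ is a separation of $G\boxtimes H$ exactly when $C$ is a vertex cover of $D$. So the cost of repairing the separation is the size of a minimum vertex cover of $D$, and K\"onig's theorem turns the search for a small cover into the task of bounding matchings.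

\begin{lemma}[Separator lemma]\label{lem:sep}
Let $(A,S,B)$ be a separation of $G\mathbin{\square}H$, and let $D$ be the bipartite graph of all edges of $G\boxtimes H$ between $A$ and $B$. Then $D$ has no matching with more than $|S|$ edges. Hence $D$ has a vertex cover of size at most $|S|$.
\end{lemma}

We write an edge of $D$ as a pair $(a,b)$ with $a=(g,h)\in A$ and $b=(g',h')\in B$. It is not a Cartesian edge, so it is diagonal: $gg'\in E(G)$ and $hh'\in E(H)$. It is the diagonal of a square whose other two vertices, the \emph{corners} of the edge, are
\[
s(a,b)=(g,h'),\qquad t(a,b)=(g',h).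
\]
Everything we use about $D$ is contained in the next lemma; see Figure~\ref{fig:exchange}.

\begin{lemma}\label{lem:corners}
\leavevmode
\begin{itemize}
\item[(a)] Both corners of every edge of $D$ lie in $S$, and together they determine the edge.
\item[(b)] (Exchange.) Let $(a_1,b_1)$ and $(a_2,b_2)$ be edges of $D$. If $s(a_1,b_1)=s(a_2,b_2)$, then $(a_1,b_2)$ is an edge of $D$ with the same value of $s$. If $t(a_1,b_1)=t(a_2,b_2)$, then $(a_1,b_2)$ is an edge of $D$ with the same value of $t$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Each corner of $(a,b)$ is joined by Cartesian edges to both $a\in A$ and $b\in B$. Since no Cartesian edge joins $A$ to $B$, the corner lies in neither $B$ nor $A$. The corners $(g,h')$ and $(g',h)$ contain all four coordinates $g,h,g',h'$ of the edge.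

(b) Suppose both edges have $s=(g,h')$. Then $a_1=(g,h_1)$ with $h_1h'\in E(H)$, because $b_1$ has second coordinate $h'$, and $b_2=(g_2',h')$ with $gg_2'\in E(G)$, because $a_2$ has first coordinate $g$. So $(a_1,b_2)$ is a diagonal edge from $A$ to $B$, and $s(a_1,b_2)=(g,h')$. Suppose both edges have $t=(g',h)$. Then $a_1=(g_1,h)$ with $g_1g'\in E(G)$, and $b_2=(g',h_2')$ with $hh_2'\in E(H)$. So $(a_1,b_2)$ is a diagonal edge from $A$ to $B$, and $t(a_1,b_2)=(g',h)$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[gray] (-2,0)--(2,0) (0,-1.5)--(0,1.5);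
\draw[very thick] (0,1.5)--(2,0) (0,-1.5)--(-2,0);
\draw[very thick,dashed] (0,1.5)--(-2,0) (0,-1.5)--(2,0);
\foreach \p in {(0,0),(2,1.5),(-2,1.5),(2,-1.5),(-2,-1.5)}
  \draw[fill=white] \p +(-0.09,-0.09) rectangle +(0.09,0.09);
\foreach \p in {(0,1.5),(0,-1.5),(2,0),(-2,0)} \fill \p circle (0.09);
\node[above] at (0,1.6) {$a_1$}; \node[below] at (0,-1.6) {$a_2$};
\node[right] at (2.1,0) {$b_1$}; \node[left] at (-2.1,0) {$b_2$};
\node[above right] at (0,0) {$s$};
\node at (-2,-2.5) {$g_2'$}; \node at (0,-2.5) {$g$}; \node at (2,-2.5) {$g_1'$};
\node at (-3.3,1.5) {$h_1$}; \node at (-3.3,0) {$h'$}; \node at (-3.3,-1.5) {$h_2$};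
\end{tikzpicture}
\caption{Nine vertices of $V(G)\times V(H)$, with the $G$-coordinate horizontal. Two diagonal edges $a_1b_1$ and $a_2b_2$ from $A$ to $B$ (solid) have the common corner $s=(g,h')$. Then $a_1b_2$ and $a_2b_1$ (dashed) are also diagonal edges from $A$ to $B$ with corner $s$. The five vertices drawn as squares are corners of these edges, so they lie in the separator $S$.}
\label{fig:exchange}
\end{figure}

Part (a) is the only place where the hypothesis on $(A,S,B)$ is used, and it is also where products differ from the star of Section~\ref{sec:intro}. There the center alone separates one half of the leaves from the other, and all new edges between the two halves pass over that one vertex. In a product every new edge passes over two vertices of $S$, which determine it. This gives $|E(D)|\le|S|^2$, hence a quadratic bound on matchings. Two examples show what the linear bound looks like and why part (a) does not give it directly.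

\begin{example}[The bound $|S|$ is asymptotically optimal]\label{ex:grid}
In $P_n\mathbin{\square}P_n$, with vertex set $\{1,\dots,n\}^2$, take $S=\{(i,i)\}$, $A=\{(i,j):j>i\}$ and $B=\{(i,j):j<i\}$. A Cartesian edge changes $j-i$ by $1$, so this is a separation. A diagonal edge changes $j-i$ by $0$ or $2$, so $D$ consists of the edges $(i,i+1)(i+1,i)$ for $1\le i\le n-1$. They form a matching of size $|S|-1$. Here the map $s$ sends the $i$th edge to $(i,i)$ and is injective.
\end{example}

\begin{example}[A matching with few corners]\label{ex:bip}
Let $G$ and $H$ be copies of $K_{m,m}$, with parts $\{g_i\},\{g'_i\}$ and $\{h_i\},\{h'_i\}$, where $1\le i\le m$. Let $A$ be the set of all $(g_i,h_j)$, let $B$ be the set of all $(g'_k,h'_l)$, and let $S$ consist of the remaining $2m^2$ vertices. A vertex of $A$ and a vertex of $B$ differ in both coordinates, so $(A,S,B)$ is a separation of $G\mathbin{\square}H$, and $D$ is complete bipartite. The edges $(g_i,h_j)(g'_j,h'_i)$ form a matching $M$ of size $m^2$. Their corners are $(g_i,h'_i)$ and $(g'_j,h_j)$, only $2m$ vertices in all.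
\end{example}

So the edges of a matching $M$ cannot be charged to their own corners, and other edges of $D$ must be brought in. Let $N=|M|$, and let $A_M\subseteq A$ and $B_M\subseteq B$ be the sets of ends of $M$. In Example~\ref{ex:bip} every vertex of $A_M$ is adjacent to every vertex of $B_M$, and in that situation the quadratic bound suffices: $N^2\le|E(D)|\le|S|^2$. In Example~\ref{ex:grid} there are no edges besides $M$, but no corner is overused. The exchange property links the two extremes: whenever a corner is shared, new edges appear between $A_M$ and $B_M$, and they bring new corners. Entropy measures both effects on the same scale.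

\section{The maximum-entropy argument}\label{sec:entropy}

For a random variable $X$ with finitely many values, the \emph{Shannon entropy} is
\[
\mathbf H(X)=-\sum_x \Pr[X=x]\log\Pr[X=x],\qquad 0\log 0=0,
\]
and $\mathbf H(X,Y)$ denotes the entropy of the pair $(X,Y)$. We use three standard facts.
\begin{itemize}
\item[(E1)] If $X$ takes values in a finite set $\Omega$, then $\mathbf H(X)\le\log|\Omega|$, with equality if $X$ is uniform on $\Omega$.
\item[(E2)] If each of $X$ and $Y$ is a function of the other, then $\mathbf H(X)=\mathbf H(Y)$.
\item[(E3)] (Submodularity.) $\mathbf H(X,Z)+\mathbf H(Y,Z)\ge \mathbf H(X,Y,Z)+\mathbf H(Z)$, with equality if $X$ and $Y$ are conditionally independent given $Z$.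
\end{itemize}
The difference of the two sides of (E3) is the conditional mutual information of $X$ and $Y$ given~$Z$.

Consider a random edge $(a,b)$ of $D$ such that $a$ is uniform on $A_M$ and $b$ is uniform on $B_M$, and let $s,t$ be its corners. By (E1), $\mathbf H(a)+\mathbf H(b)=2\log N$ and $\mathbf H(s)+\mathbf H(t)\le 2\log|S|$. So it suffices to find one such random edge with
\begin{equation}\label{eq:goal}
\mathbf H(a)+\mathbf H(b)\le \mathbf H(s)+\mathbf H(t).
\end{equation}

We look for it in Example~\ref{ex:bip}. A uniform edge of $M$ is $a=(g_i,h_j)$, $b=(g'_j,h'_i)$ with $i,j$ independent and uniform. The left side of \eqref{eq:goal} is $4\log m$ and the right side is $2\log m$, so this choice fails. Now keep the corner $s=(g_i,h'_i)$ and draw the two ends independently given $s$; the exchange property is what allows this. The result is $a=(g_i,h_j)$, $b=(g'_k,h'_i)$ with $i,j,k$ independent. The ends are still uniform, and $t=(g'_k,h_j)$ now takes $m^2$ values, so the right side has risen to $3\log m$. Next keep $t$ and draw the ends independently given $t$. The result is $a=(g_i,h_j)$, $b=(g'_k,h'_l)$ with four independent indices, the right side is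 $4\log m$, and \eqref{eq:goal} holds.

In these two steps the entropy of the edge rose from $2\log m$ to $3\log m$ to $4\log m$. In general there is no reason for a resampling at $t$ to preserve the independence created at $s$, so we do not follow the process step by step. We start from a distribution of maximum entropy, which neither resampling can improve.

\begin{proof}[Proof of Lemma~\ref{lem:sep}]
Let $M$ be a matching in $D$ with $N\ge 1$ edges and sets of ends $A_M\subseteq A$, $B_M\subseteq B$. Let $\mathcal P$ be the set of probability distributions on $E(D)$ under which the end $a$ is uniform on $A_M$ and the end $b$ is uniform on $B_M$. It is a closed and bounded subset of $\mathbb R^{E(D)}$, and it contains the uniform distribution on $M$; this is where we use that $M$ is a matching. Entropy is a continuous function of the distribution, so some $P\in\mathcal P$ has maximum entropy. Let $(a,b)$ have distribution $P$, and put $s=s(a,b)$ and $t=t(a,b)$.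

\emph{Step 1: two upper bounds from maximality.} We claim that
\begin{align}
\mathbf H(a,s)+\mathbf H(b,s)&\le \mathbf H(a,b)+\mathbf H(s),\label{eq:s}\\
\mathbf H(a,t)+\mathbf H(b,t)&\le \mathbf H(a,b)+\mathbf H(t).\label{eq:t}
\end{align}
Define a random triple $(a',b',s')$ as follows. Let $s'$ have the distribution of $s$, and given $s'=s_0$, draw $a'$ and $b'$ independently from the conditional distributions of $a$ and of $b$ given $s=s_0$. If the outcome $(a_0,b_0,s_0)$ has positive probability, then $D$ has an edge with end $a_0$ and an edge with end $b_0$, both with $s$ equal to $s_0$. By Lemma~\ref{lem:corners}(b), $(a_0,b_0)$ is an edge of $D$ with $s(a_0,b_0)=s_0$. So $(a',b')$ is a random edge of $D$, and $s'=s(a',b')$ is a function of it. By construction $(a',s')$ has the distribution of $(a,s)$, and $(b',s')$ has the distribution of $(b,s)$. In particular $a'$ is uniform on $A_M$ and $b'$ is uniform on $B_M$, so the distribution of $(a',b')$ lies in $\mathcal P$. By maximality, (E2) and the equality case of (E3),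
\begin{align*}
\mathbf H(a,b)\ge \mathbf H(a',b')=\mathbf H(a',b',s')&=\mathbf H(a',s')+\mathbf H(b',s')-\mathbf H(s')\\
&=\mathbf H(a,s)+\mathbf H(b,s)-\mathbf H(s).
\end{align*}
This is \eqref{eq:s}. Replacing $s$ by $t$ throughout, and using the second statement of Lemma~\ref{lem:corners}(b), gives \eqref{eq:t}.

\emph{Step 2: two lower bounds from submodularity.} The four terms on the left of \eqref{eq:s} and \eqref{eq:t} are the entropies of the four sides of the square $a,s,b,t$, grouped by the corners $s$ and $t$. We regroup them by the ends $a$ and $b$. By Lemma~\ref{lem:corners}(a), each of the triples $(a,s,t)$ and $(b,s,t)$ determines the edge $(a,b)$ and is determined by it. So (E3) and (E2) give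
\begin{align}
\mathbf H(a,s)+\mathbf H(a,t)&\ge \mathbf H(a,b)+\mathbf H(a),\label{eq:a}\\
\mathbf H(b,s)+\mathbf H(b,t)&\ge \mathbf H(a,b)+\mathbf H(b).\label{eq:b}
\end{align}

\emph{Conclusion.} The left sides of \eqref{eq:s} and \eqref{eq:t} have the same sum as the left sides of \eqref{eq:a} and \eqref{eq:b}. Comparing the right sides and canceling $2\,\mathbf H(a,b)$ gives \eqref{eq:goal}. Since $s$ and $t$ take values in $S$, it follows that $2\log N\le 2\log|S|$, so $N\le|S|$. The statement about vertex covers follows from K\"onig's theorem.
\end{proof}

In Example~\ref{ex:grid} the set $\mathcal P$ contains only the uniform distribution on $M$, each of $a,b,s,t$ determines the others, and all of \eqref{eq:goal}--\eqref{eq:b} are equalities.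

\section{From vertex covers to a tree-decomposition}\label{sec:convert}

Let $(T,\beta)$ be a tree-decomposition of a graph $\Gamma$ on vertex set $V$. Let $e=x_1x_2$ be an edge of $T$, let $T_1\ni x_1$ and $T_2\ni x_2$ be the components of $T-e$, and put $S_e=\beta(x_1)\cap\beta(x_2)$. For $v\in V$, the subtree $T_v$ either contains both $x_1$ and $x_2$, which means $v\in S_e$, or, being connected, lies entirely in $T_1$ or entirely in $T_2$. The sets $V_i=\{v: T_v\subseteq T_i\}$ for $i=1,2$ are the \emph{sides} of $e$. If $u\in V_1$ and $v\in V_2$, then $T_u$ and $T_v$ are disjoint, so $uv\notin E(\Gamma)$. Thus $(V_1,S_e,V_2)$ is a separation of $\Gamma$.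

Now let $\Gamma'\supseteq\Gamma$ have the same vertex set, let $D_e$ be the bipartite graph of edges of $\Gamma'$ between the sides of $e$, and suppose every $D_e$ has a small vertex cover $C_e$. The natural move is to add $C_e$ to the bags at both ends of $e$, so that it joins the separator $S_e$. The difficulty is condition (i). Let $T$ be the path $x_0x_1x_2x_3$ with bags $\{u,z\},\{z\},\{z\},\{v,z\}$, and let $uv$ be an edge of $\Gamma'$. For each edge of $T$ both $\{u\}$ and $\{v\}$ are minimum covers. If we choose $\{v\},\{u\},\{u\}$ in this order, then $v$ ends up in the bags at $x_0,x_1,x_3$ but not at $x_2$. What is needed is that a vertex chosen for an edge far from its subtree is also chosen for all edges on the way. This holds once ties between minimum covers are broken consistently, by an uncrossing argument: if the property fails, exchanging parts of the two covers gives two new covers of the same total weight, which contradicts uniqueness.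

\begin{lemma}[Nested covers]\label{lem:nested}
Let $\Gamma'$ be a graph on $V$, and let $w\colon V\to(0,\infty)$ be such that distinct subsets $X\subseteq V$ have distinct weights $w(X)=\sum_{v\in X}w(v)$. For $i=1,2$ let $A_i,B_i\subseteq V$ be disjoint, let $D_i$ be the bipartite graph of edges of $\Gamma'$ between $A_i$ and $B_i$, and let $C_i\subseteq A_i\cup B_i$ be the vertex cover of $D_i$ of minimum weight. If $A_1\subseteq A_2$ and $B_2\subseteq B_1$, then $C_2\cap A_1\subseteq C_1$ and $C_1\cap B_2\subseteq C_2$.
\end{lemma}

\begin{proof}
Let $Q=(C_2\cap A_1)\setminus C_1$ and $R=(C_1\cap B_2)\setminus C_2$ be the sets of violations, and put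
\[
C_1^*=(C_1\setminus R)\cup Q\subseteq A_1\cup B_1,\qquad C_2^*=(C_2\setminus Q)\cup R\subseteq A_2\cup B_2 .
\]

\emph{$C_2^*$ covers $D_2$.} Let $pq\in E(D_2)$ with $p\in A_2$ and $q\in B_2$. If $q\in C_2$, then $q\in C_2^*$, because $Q\subseteq A_1\subseteq A_2$ does not contain $q$. If $q\in C_1\setminus C_2$, then $q\in R\subseteq C_2^*$. Otherwise $q\notin C_1\cup C_2$, so $p\in C_2$. If $p\notin C_2^*$, then $p\in Q$, so $p\in A_1\setminus C_1$; since $q\in B_2\subseteq B_1$, the edge $pq$ belongs to $D_1$ and is missed by $C_1$, a contradiction.

\emph{$C_1^*$ covers $D_1$.} Let $pq\in E(D_1)$ with $p\in A_1$ and $q\in B_1$. If $p\in C_1$, then $p\in C_1^*$, because $R\subseteq B_2\subseteq B_1$ does not contain $p$. If $p\in C_2\setminus C_1$, then $p\in Q\subseteq C_1^*$. Otherwise $p\notin C_1\cup C_2$, so $q\in C_1$. If $q\notin C_1^*$, then $q\in R$, so $q\in B_2\setminus C_2$; since $p\in A_1\subseteq A_2$, the edge $pq$ belongs to $D_2$ and is missed by $C_2$, a contradiction.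

Since $R\subseteq C_1$ and $Q\cap C_1=\emptyset$, we have $w(C_1^*)=w(C_1)-w(R)+w(Q)$, and the minimality of $C_1$ gives $w(Q)\ge w(R)$. Since $Q\subseteq C_2$ and $R\cap C_2=\emptyset$, we have $w(C_2^*)=w(C_2)-w(Q)+w(R)$, and the minimality of $C_2$ gives $w(R)\ge w(Q)$. So $w(Q)=w(R)$, and therefore $Q=R$. But $Q\subseteq C_2$ and $R\cap C_2=\emptyset$, so $Q=R=\emptyset$.
\end{proof}

\begin{lemma}[Conversion lemma]\label{lem:convert}
Let $\Gamma\subseteq\Gamma'$ be graphs on the same vertex set $V$. Let $(T,\beta)$ be a tree-decomposition of $\Gamma$ of width $k$, where $T$ has maximum degree at most $\Delta$, and let $q\ge0$. For $e\in E(T)$ let $D_e$ be the bipartite graph of edges of $\Gamma'$ between the two sides of $e$. If every $D_e$ has a vertex cover of size at most $q|S_e|$, then $\Gamma'$ has a tree-decomposition on the same tree $T$ with all bags of size at most $(1+\Delta q)(k+1)$.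
\end{lemma}

\begin{proof}
\emph{The covers.} We need weights that break all ties but still favor smaller sets. Enumerate $V=\{v_1,\dots,v_n\}$ and put $w(v_m)=1+2^{-m}$. For $X\subseteq V$ we have $|X|\le w(X)<|X|+1$, and the binary expansion of the fractional part of $w(X)$ determines $X$, so distinct sets have distinct weights. Let $C_e$ be the minimum-weight vertex cover of $D_e$, a subset of the union of the two sides of $e$. If $|X|<|Y|$ then $w(X)<|X|+1\le|Y|\le w(Y)$, so $C_e$ also has minimum cardinality, and $|C_e|\le q|S_e|\le q(k+1)$.

\emph{The new bags.} Let $\beta'(x)$ be the union of $\beta(x)$ and the sets $C_e$ over all edges $e$ of $T$ incident with $x$. Then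
\[
|\beta'(x)|\le (k+1)+\Delta q(k+1).
\]
For $v\in V$ let $E_v=\{e\in E(T):v\in C_e\}$. The set $T'_v$ of nodes $x$ with $v\in\beta'(x)$ consists of the nodes of $T_v$ and the ends of the edges in $E_v$.

\emph{Condition (i).} Let $f\in E_v$. Then $v$ lies in a side of $f$, so $T_v$ lies in one component of $T-f$. Let $e$ be an edge of the path in $T$ from $T_v$ to the nearer end of $f$. We show that $e\in E_v$. Let $A_1$ be the side of $e$ given by the component of $T-e$ not containing $f$, and let $B_1$ be the other side of $e$. Let $B_2$ be the side of $f$ given by the component of $T-f$ not containing $e$, and let $A_2$ be the other side of $f$. The component of $T-e$ not containing $f$ lies in the component of $T-f$ containing $e$, so $A_1\subseteq A_2$; with $e$ and $f$ interchanged this reads $B_2\subseteq B_1$. The edge $e$ does not belong to $T_v$ and separates $T_v$ from $f$, so $v\in A_1$. Lemma~\ref{lem:nested} gives $v\in C_f\cap A_1\subseteq C_e$. Hence every node of the path from $T_v$ to $f$, and both ends of $f$, belong to $T'_v$. So $T'_v$ induces a subtree of $T$.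

\emph{Condition (ii).} Let $uv\in E(\Gamma')$. If $T_u$ and $T_v$ share a node, then so do $T'_u$ and $T'_v$. Otherwise let $x_0x_1\dots x_\ell$, with $\ell\ge1$, be the path in $T$ that meets $T_v$ only in $x_0$ and $T_u$ only in $x_\ell$. Let $i$ be the largest index with $x_i\in T'_v$. If $i=\ell$, then $x_\ell\in T'_v\cap T'_u$. If $i<\ell$, let $e=x_ix_{i+1}$. The subtrees $T_v$ and $T_u$ lie in different components of $T-e$, so $uv\in E(D_e)$, and $C_e$ contains $u$ or $v$. It does not contain $v$, since $x_{i+1}\notin T'_v$. So $u\in C_e$ and $x_i\in T'_u\cap T'_v$.
\end{proof}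

The degree bound enters only through the sizes of the bags, and it cannot be dropped. Let $\Gamma=K_{1,n}$ with center $c$ and leaves $1,\dots,n$, let $\Gamma'=K_{n+1}$, and let $T$ be a star with central bag $\{c\}$ and leaf bags $\{c,i\}$. Each $D_e$ is covered by the single vertex $i$, so the hypothesis holds with $q=1$ and $k=1$, yet $\operatorname{tw}(\Gamma')=n$. One can always make the tree subcubic, as we recall next, but this creates new edges of the tree, and the hypothesis must hold for them too. For products this costs nothing, because Lemma~\ref{lem:sep} applies to every separation.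

\section{The upper bounds}\label{sec:upper}

Every graph $\Gamma$ has a tree-decomposition of width $\operatorname{tw}(\Gamma)$ whose tree has maximum degree at most $3$. Indeed, in an optimal tree-decomposition replace each node $x$ of degree $r\ge4$ by a path of $r$ nodes, each with bag $\beta(x)$, and attach one former neighbor of $x$ to each of them. Each new node has degree at most $3$, the same bags occur, and each $T_v$ contains either the whole new path or none of it, so it stays connected.

\begin{proof}[Proof of Theorem~\ref{thm:main} and Theorem~\ref{thm:more}(a)]
Let $\Gamma=G\mathbin{\square}H$ and $\Gamma'=G\boxtimes H$, and let $(T,\beta)$ be any tree-decomposition of $\Gamma$. For each $e\in E(T)$ the two sides of $e$ and $S_e$ form a separation of $\Gamma$, so by Lemma~\ref{lem:sep} the graph $D_e$ has a vertex cover of size at most $|S_e|$. Thus Lemma~\ref{lem:convert} applies with $q=1$. For a tree-decomposition of width $\operatorname{tw}(\Gamma)$ with $\Delta=3$ it gives bags of size at most $4(\operatorname{tw}(\Gamma)+1)$. For a path-decomposition of width $\operatorname{pw}(\Gamma)$ we have $\Delta=2$, the new decomposition lives on the same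 path, and its bags have size at most $3(\operatorname{pw}(\Gamma)+1)$.
\end{proof}

For three factors, Theorem~\ref{thm:main} compares $G_1\boxtimes G_2\boxtimes G_3$ with $(G_1\boxtimes G_2)\mathbin{\square}G_3$, but the comparison of the latter with $G_1\mathbin{\square}G_2\mathbin{\square}G_3$ is not an instance of that theorem. Separations, on the other hand, restrict to the copies of $G_1\mathbin{\square}G_2$, and the costs in the different copies add up. So we iterate the separator lemma and convert the decomposition only once, at the end.

\begin{lemma}\label{lem:sepd}
Let $d\ge2$, and let $(A,S,B)$ be a separation of $G_1\mathbin{\square}\cdots\mathbin{\square}G_d$. Then the bipartite graph of edges of $G_1\boxtimes\dots\boxtimes G_d$ between $A$ and $B$ has a vertex cover of size at most $(2^{d-1}-1)|S|$.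
\end{lemma}

\begin{proof}
For $1\le m\le d$ let $F_m=G_1\boxtimes\dots\boxtimes G_m$ and $\Gamma_m=F_m\mathbin{\square}G_{m+1}\mathbin{\square}\cdots\mathbin{\square}G_d$, so that $\Gamma_1$ is the Cartesian product and $\Gamma_d$ is the strong product. We show by induction on $m$ that there is a set $C_m\subseteq A\cup B$ with $|S\cup C_m|\le 2^{m-1}|S|$ such that $(A\setminus C_m,\,S\cup C_m,\,B\setminus C_m)$ is a separation of $\Gamma_m$. For $m=1$ take $C_1=\emptyset$.

Let $m<d$, let $C_m$ be given, and write $(A',S',B')$ for the resulting separation of $\Gamma_m$. A \emph{slice} is the set of all vertices with prescribed coordinates of index greater than $m+1$; if $m+1=d$, the whole vertex set is the only slice. A slice $Z$ induces a copy of $F_m\mathbin{\square}G_{m+1}$ in $\Gamma_m$ and a copy of $F_m\boxtimes G_{m+1}=F_{m+1}$ in $\Gamma_{m+1}$, and $(A'\cap Z,\,S'\cap Z,\,B'\cap Z)$ is a separation of the former. By Lemma~\ref{lem:sep}, at most $|S'\cap Z|$ vertices of $A'\cup B'$ cover all edges of $\Gamma_{m+1}$ between $A'$ and $B'$ inside $Z$. The slices partition the vertex set, so these covers have at most $|S'|$ vertices in total. Let $C_{m+1}$ be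 their union with $C_m$; then $|S\cup C_{m+1}|\le 2|S'|\le 2^m|S|$. An edge of $\Gamma_{m+1}$ that does not lie inside a slice changes a single coordinate, of index greater than $m+1$, so it is an edge of $\Gamma_m$ and does not join $A'$ to $B'$. Hence no edge of $\Gamma_{m+1}$ joins $A\setminus C_{m+1}$ to $B\setminus C_{m+1}$.

The set $C_d$ is the required cover. It is disjoint from $S$, so $|C_d|\le(2^{d-1}-1)|S|$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
Take an optimal tree-decomposition of $G_1\mathbin{\square}\cdots\mathbin{\square}G_d$ whose tree has maximum degree at most $3$. By Lemma~\ref{lem:sepd}, Lemma~\ref{lem:convert} applies with $\Delta=3$ and $q=2^{d-1}-1$, and $1+3(2^{d-1}-1)=3\cdot2^{d-1}-2$.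
\end{proof}

\section{Products of complete graphs and the constant 2}\label{sec:lower}

For the lower bound we make the strong product as wide as it can be. We have $K_n\boxtimes K_n=K_{n^2}$. Pairwise intersecting subtrees of a tree share a node, so in a tree-decomposition of a complete graph some bag contains every vertex, and
\[
\operatorname{tw}(K_n\boxtimes K_n)+1=\operatorname{pw}(K_n\boxtimes K_n)+1=n^2 .
\]
It remains to decompose $K_n\mathbin{\square}K_n$ with bags of about half that size. Path-decompositions can be read off from orderings of the vertices. For a set $L$ of vertices let $\partial L$ be the set of vertices outside $L$ with a neighbor in $L$.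

\begin{lemma}\label{lem:order}
Let $v_1,\dots,v_N$ be an ordering of the vertices of a graph $\Gamma$, and let $L_j=\{v_1,\dots,v_j\}$. Then the bags $\partial L_j\cup\{v_j\}$, for $j=1,\dots,N$ in this order, form a path-decomposition of $\Gamma$.
\end{lemma}

\begin{proof}
The vertex $v_m$ lies in the $j$th bag exactly when $j=m$, or $j<m$ and $v_m$ has a neighbor in $L_j$. Since the sets $L_j$ increase, these $j$ form an interval ending at $m$. An edge $v_lv_m$ with $l<m$ has both ends in the $l$th bag.
\end{proof}

Write $[r]=\{1,\dots,r\}$, and regard the vertices of $K_n\mathbin{\square}K_n$ as the cells $(\text{row},\text{column})$ of an $n\times n$ array, two cells being adjacent when they share a row or a column. Ordering the cells row by row is a poor choice, since the first row $L$ already has $|\partial L|=n^2-n$. A square $L=[r]\times[r]$ has $|\partial L|=2r(n-r)\le n^2/2$, so we grow a square.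

\begin{proposition}\label{prop:rook}
For every $n\ge1$, $\operatorname{pw}(K_n\mathbin{\square}K_n)+1\le \frac{n^2}{2}+2n+1$.
\end{proposition}

\begin{proof}
Order the cells in phases $i=0,\dots,n-1$. Phase $i$ starts from $[i]\times[i]$, adds $(1,i+1),\dots,(i,i+1)$ in its first part, and adds $(i+1,1),\dots,(i+1,i+1)$ in its second part. Let $L=L_j$ be an initial segment, meeting exactly $r$ rows and $c$ columns. If $v_j$ is added in the first part of phase $i$, then $r=i$, $c=i+1$ and $|L|\ge i^2=rc-i$. If $v_j$ is added in the second part, then $r=c=i+1$ and $|L|\ge i(i+1)=rc-(i+1)$. In both cases $c\in\{r,r+1\}$ and $|L|\ge rc-n$.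

The set $\partial L$ consists of the cells outside $L$ that lie in one of these $r$ rows or $c$ columns. The rows and columns together contain $n(r+c)-rc$ cells, among them all of $L$, so
\[
|\partial L|=n(r+c)-rc-|L|\le n(r+c)-2rc+n .
\]
For $c=r$ the right side is $2r(n-r)+n\le \frac{n^2}{2}+n$. For $c=r+1$ it is $2r(n-r)-2r+2n\le\frac{n^2}{2}+2n$. By Lemma~\ref{lem:order} there is a path-decomposition with all bags of size at most $\frac{n^2}{2}+2n+1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(c)]
Take $G=H=K_n$. Since $\operatorname{tw}\le\operatorname{pw}$, Proposition~\ref{prop:rook} shows that both ratios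
\[
\frac{\operatorname{tw}(G\boxtimes H)+1}{\operatorname{tw}(G\mathbin{\square}H)+1}\qquad\text{and}\qquad\frac{\operatorname{pw}(G\boxtimes H)+1}{\operatorname{pw}(G\mathbin{\square}H)+1}
\]
are at least $n^2/(n^2/2+2n+1)$, which tends to $2$ as $n\to\infty$. So every constant smaller than $2$ is exceeded for large $n$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Kaul} Raj Kaul, \emph{Treewidth of Products of Graphs with High Treewidth}, arXiv:2607.16778 (2026).
\end{thebibliography}
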